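# Splices, windows and uniqueness for attractive nearest-neighbor spin systems in an evolving environment

## 1. Two splices and the window between them

Take two ordered configurations $\eta^0\le\eta^1$ of zeros and ones on a line. Cut both at one place and exchange the halves: one splice looks like $\eta^0$ on the left and $\eta^1$ on the right, the other the opposite. Let all four configurations evolve under the same monotone nearest-neighbor updates. The proof turns on the boundaries that the two splices keep, and on the window between these boundaries. We begin with the deterministic part. All intervals are intervals of integers.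

**Definition (update).** Fix integers $f_1<f_2$. An *update at* $z\in(f_1,f_2)$ replaces the value $\eta(z)$ of a configuration $\eta\in\{0,1\}^{[f_1,f_2]}$ by $\varphi(\eta(z-1),\eta(z),\eta(z+1))$, where $\varphi:\{0,1\}^3\to\{0,1\}$ is increasing, and changes nothing else.

For example, $\varphi(a,b,c)=\max(a,b,c)$ says "become $1$ if you or a neighbor is $1$". Two properties will be used all the time. An update preserves the coordinatewise order. If two configurations agree at $z-1,z,z+1$, then after the same update they agree at $z$.

**Definition (splices).** Let $\eta^0\le\eta^1$ on $[f_1,f_2]$ with $\eta^0=0$ and $\eta^1=1$ at both $f_1$ and $f_2$, and let $f_1\le n<f_2$. Put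
$$\xi=\begin{cases}\eta^0&\text{on }[f_1,n]\\ \eta^1&\text{on }(n,f_2]\end{cases}\qquad\qquad \chi=\begin{cases}\eta^1&\text{on }[f_1,n]\\ \eta^0&\text{on }(n,f_2].\end{cases}$$
Then apply one and the same finite sequence of updates at sites of $(f_1,f_2)$ to $\eta^0,\xi,\chi,\eta^1$.

At all times $\eta^0\le\xi\le\eta^1$ and $\eta^0\le\chi\le\eta^1$, because updates preserve order. The endpoints are never updated, so at all times
$$\eta^0=\xi=0,\ \chi=\eta^1=1\ \text{ at }f_1;\qquad \eta^0=\chi=0,\ \xi=\eta^1=1\ \text{ at }f_2.\tag{1}$$

**Lemma 1 (sharp interface).** At no time are there $x<y$ with $\xi(x)>\eta^0(x)$ and $\xi(y)<\eta^1(y)$. At no time are there $x<y$ with $\chi(x)<\eta^1(x)$ and $\chi(y)>\eta^0(y)$.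

*Proof.* At the start, $\xi>\eta^0$ is possible only to the right of $n$ and $\xi<\eta^1$ only in $[f_1,n]$; similarly $\chi<\eta^1$ only to the right of $n$, and $\chi>\eta^0$ only in $[f_1,n]$. So both statements hold at the start. Suppose an update at $z$ creates the first violating pair $x<y$. Then $z\in\{x,y\}$, and the values at the other site of the pair are not changed by the update. There are four cases.

*$\xi$ and $x=z$.* Already before the update, $\xi(y)=0<\eta^1(y)$. As there was no violation, $\xi=\eta^0$ on $[f_1,y)$; moreover $\eta^0(y)\le\xi(y)=0$, so $\xi=\eta^0$ on $[f_1,y]$. This interval contains $z-1,z,z+1$. Hence $\xi(z)=\eta^0(z)$ after the update, a contradiction.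

*$\xi$ and $y=z$.* Before the update $\xi(x)=1>\eta^0(x)$, so $\xi=\eta^1$ on $(x,f_2]$, and $\eta^1(x)\ge\xi(x)=1$. So $\xi=\eta^1$ on $[x,f_2]$, which contains $z-1,z,z+1$, and $\xi(z)=\eta^1(z)$ after the update, a contradiction.

*$\chi$ and $y=z$.* Before the update $\chi(x)=0<\eta^1(x)$, so $\chi=\eta^0$ on $(x,f_2]$, and $\chi(x)=0=\eta^0(x)$. So $\chi(z)=\eta^0(z)$ after the update, a contradiction.

*$\chi$ and $x=z$.* Before the update $\chi(y)=1>\eta^0(y)$, so $\chi=\eta^1$ on $[f_1,y)$, and $\chi(y)=1=\eta^1(y)$. So $\chi(z)=\eta^1(z)$ after the update, a contradiction. $\square$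

**Definition (interfaces and windows).** Put
$$R=\max\{x:\xi(x)<\eta^1(x)\},\qquad R^{\ast}=\min\{x:\xi(x)>\eta^0(x)\},$$
$$L=\min\{x:\chi(x)<\eta^1(x)\},\qquad L^{\ast}=\max\{x:\chi(x)>\eta^0(x)\}.$$
By (1) these sets are nonempty. The *window* is $I=(R,L)$ and the *dual window* is $I^{\ast}=(L^{\ast},R^{\ast})$; either is empty if its endpoints are in the wrong order.

At $R$ we have $\xi=0$ and at $R^{\ast}$ we have $\xi=1$, so $R\ne R^{\ast}$; Lemma 1 forbids $R^{\ast}<R$. So $R<R^{\ast}$, and in the same way $L^{\ast}<L$. From the definitions,
$$\xi=\eta^0\text{ on }[f_1,R^{\ast}),\quad \xi=\eta^1\text{ on }(R,f_2],\quad \chi=\eta^1\text{ on }[f_1,L),\quad \chi=\eta^0\text{ on }(L^{\ast},f_2].\tag{2}$$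
In particular $\xi=\eta^0$ on $[f_1,R]$ and $\chi=\eta^0$ on $[L,f_2]$. On the window $I$ we have $\xi=\chi=\eta^1$; on the dual window $\xi=\chi=\eta^0$.

**Example 1.** Let $f_1=-2$, $f_2=3$, $n=0$, and list values at the sites $-2,-1,0,1,2,3$:
$$\eta^0=(0,0,0,0,1,0),\quad \eta^1=(1,0,1,1,1,1),\quad \xi=(0,0,0,1,1,1),\quad \chi=(1,0,1,0,1,0).$$
Here $R=L^{\ast}=0$, $L=R^{\ast}=1$, and $I=I^{\ast}=\emptyset$. Now apply $\varphi=\max$ at $z=0$. Then $\xi(0)$ becomes $1$, because $\xi(1)=1$, while $\eta^0(0)$ stays $0$. The new values are $\xi=(0,0,1,1,1,1)$, $R=-2$, $L=1$, $I=\{-1,0\}$. The window has opened to width two, and it contains the site $0$ where $\eta^0$ and $\eta^1$ disagree. This will be the main difficulty.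

Once a window has width at least two, agreement of $\eta^0$ and $\eta^1$ in it is preserved.

**Lemma 2 (propagation).** If before an update at $z$ we have $|I|\ge2$ and $\eta^0=\eta^1$ on $I$, then after the update $\eta^0=\eta^1$ on the new window $I'=(R',L')$.

*Proof.* Let $R,L$ be the values before the update; $L-R\ge3$. Before the update, $\xi=\eta^0$ on $[f_1,R]$ and $\chi=\eta^0$ on $[L,f_2]$, and on $I$ we have $\xi=\chi=\eta^1=\eta^0$. Hence $\xi=\eta^0$ on $[f_1,L-1]$ and $\chi=\eta^0$ on $[R+1,f_2]$. Since $L-1\ge R+2$, either $z\le L-2$ or $z\ge R+2$.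

Let $z\le L-2$. Then $z-1,z,z+1\in[f_1,L-1]$, so after the update still $\xi=\eta^0$ on $[f_1,L-1]$. Let $x\in I'$. If $x\le L-1$, then $\eta^0(x)=\xi(x)=\eta^1(x)$ after the update, because $x>R'$. If $x\ge L$, then $L'>L$, so the discrepancy between $\chi$ and $\eta^1$ at $L$ disappeared; this needs an update at $L$, but $z\le L-2$. So this does not occur.

Let $z\ge R+2$. Then after the update still $\chi=\eta^0$ on $[R+1,f_2]$. Let $x\in I'$. If $x\ge R+1$, then $\eta^0(x)=\chi(x)=\eta^1(x)$ after the update, because $x<L'$. If $x\le R$, then $R'<R$, which needs an update at $R$; but $z\ge R+2$. $\square$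

Width two is needed. If $I=\{s\}$, $R=s-1$, $L=s+1$ and all four configurations vanish at $s$, then at $(s-1,s+1)$ the configurations $\eta^0,\xi,\chi,\eta^1$ read $(0,0),(0,1),(1,0),(1,1)$. The update $\max$ at $s$ leaves $\eta^0(s)=0$ and sets the three others to $1$. The window is still $\{s\}$, and now it carries a disagreement. In a window of width two, no update sees beyond both edges.

In the application, $\eta^0$ and $\eta^1$ will be the smallest and the largest stationary version of a random process. We shall show that, if they differ, then a window or dual window is very long with probability at least $1/10$, and that on a long window the two versions agree with conditional probability bounded below. Arbitrarily long stretches of agreement then contradict a law of large numbers. We now say which process this is.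

## 2. Spin systems whose rates depend on a background

A *spin system* on a countable set is a process on zero-one configurations in which one coordinate flips at a time, at a rate depending on the configuration. It is *attractive* if a $0$ flips at a rate that increases, and a $1$ at a rate that decreases, when the configuration increases in the coordinatewise order. For an attractive system the semigroup preserves stochastic order of laws. Write $\zeta_x$ for $\zeta$ flipped at $x$, and $U=\{0,1\}^{\mathbb Z}$.

**Background.** $\{\beta_t\}$ is a spin system on $U$ in which $\beta(x)$ flips at rate $b(x,\beta)$. The rates are translation invariant and attractive and satisfy the usual conditions of Liggett, *Interacting Particle Systems* [IPS], III.(0.3): $b\ge0$, $b(x,\cdot)$ is continuous, $\bar b=\sup b<\infty$, and $\sum_u\sup_\beta|b(0,\beta_u)-b(0,\beta)|<\infty$. The background may have interactions of unbounded range, and it evolves without regard to the second process.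

**Spin system in the environment.** Let $c_0,c_1$ be translation invariant nearest-neighbor rate functions: $c_i(x,\eta)$ depends only on $\eta(x-1),\eta(x),\eta(x+1)$. At time $t$ the coordinate $\eta(x)$ flips at rate $c_{\beta_t(x)}(x,\eta_t)$. The pair $(\beta_t,\eta_t)$ is Markov on $U\times U$.

**Standing attractiveness assumption.** The joint process is attractive: each $c_i$ is attractive, and $c_0(x,\eta)\le c_1(x,\eta)$ if $\eta(x)=0$, $c_0(x,\eta)\ge c_1(x,\eta)$ if $\eta(x)=1$.

Write $u_i(a,b)$ for $c_i(x,\eta)$ when $\eta(x)=0$, $\eta(x-1)=a$, $\eta(x+1)=b$, and $d_i(a,b)$ for the same with $\eta(x)=1$. The assumption says that $u_i(a,b)$ is increasing and $d_i(a,b)$ is decreasing in $(i,a,b)$.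

**Example 2.** Let $\theta>0$, $\lambda\ge0$, $u_i(a,b)=\theta+\lambda(a+b)$, $d_0=2$, $d_1=1$, and let the background coordinates flip independently at rate $1$. This is a contact process with an extra spontaneous birth rate $\theta$, whose recovery rate is $2$ or $1$ according to the background. All assumptions hold.

**Stationary laws.** Let $\nu_0$ and $\nu_1$ be the limits in law of $(\beta_t,\eta_t)$ from $(\beta,\eta)\equiv(0,0)$ and $\equiv(1,1)$. They exist by attractiveness, they are stationary, and every stationary law of the joint process lies stochastically between them. So the joint process has a unique stationary law if and only if $\nu_0=\nu_1$.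

For a single system without background, a theorem of Gray says: if a nearest-neighbor, translation invariant, attractive spin system on $\mathbb Z$ has $c(x,\eta)>0$ for all $x,\eta$, then its lower and upper stationary laws coincide. M. Warfheimer, "Attractive nearest-neighbor spin systems on the integers in a randomly evolving environment", arXiv:0712.2929 (2007), contains the conjecture that the same is true in an environment. The conjecture is true.

**Theorem 1.** Suppose that the background has a unique stationary distribution $\mu$ and that $c_i(x,\eta)>0$ for all $x$, $\eta$ and $i=0,1$. Then $\nu_0=\nu_1$.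

The proof does not use Gray's theorem. With $c_0=c_1$ and independent background flips, $\eta$ evolves on its own, and Theorem 1 reproves it.

Let $0<\varepsilon\le K<\infty$ be the minimum and the maximum of the sixteen numbers $u_i(a,b)$, $d_i(a,b)$.

## 3. One set of random points drives everything

**Semigroup facts.** The joint process is a spin system on the index set $\mathbb Z\times\{1,2\}$, with flip rates $r(q,\omega)$, $\omega=(\beta,\eta)$. They are continuous and bounded by some $B$, and $M:=\sup_q\sum_{q'\ne q}\sup_\omega|r(q,\omega_{q'})-r(q,\omega)|<\infty$: for $q=(x,1)$ this is the condition on $b$, and for $q=(x,2)$ the rate depends, besides $\eta(x)$, on only three coordinates. Put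
$$o_f(q)=\sup_\omega|f(\omega_q)-f(\omega)|,\quad \|f\|_{\rm osc}=\sum_q o_f(q),\quad \mathcal D=\{f\text{ continuous},\ \|f\|_{\rm osc}<\infty\},$$
$$\Omega f=\sum_q r(q,\cdot)[f(\cdot_q)-f].$$
By [IPS, Thm I.3.9] the closure $\bar\Omega$ of $\Omega$ on $\mathcal D$ generates the Feller semigroup $\mathbf S(t)$ of the joint process, $\mathbf S(t)\mathcal D\subset\mathcal D$, and $\|\mathbf S(t)f\|_{\rm osc}\le e^{Mt}\|f\|_{\rm osc}$. Cylinder functions (functions of finitely many coordinates) form a core. Indeed, for $f\in\mathcal D$ and finite $\Lambda_n\uparrow\mathbb Z\times\{1,2\}$ put $f_n(\omega)=f(\omega1_{\Lambda_n})$. Then $f_n\to f$ uniformly by uniform continuity. In the series for $\Omega f_n-\Omega f$ the term of index $q$ tends to $0$ uniformly and is at most $2B\,o_f(q)$, because $o_{f_n}\le o_f$; by dominated convergence $\Omega f_n\to\Omega f$ uniformly. The same facts hold for the background alone, with semigroup $S(t)$ and generator $\mathcal B$.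

**Graphical construction.** Let $P^\uparrow,P^\downarrow$ be independent Poisson processes on $\mathbb Z\times\mathbb R\times[0,K]$ with intensity (counting)×(Lebesgue)×(Lebesgue), independent of $\beta$; write $P=(P^\uparrow,P^\downarrow)$. At an up-point $(x,t,m)$, set $\eta(x):=1$ if $m\le u_{\beta_t(x)}(\eta(x-1),\eta(x+1))$, and change nothing otherwise. At a down-point $(x,t,m)$, set $\eta(x):=0$ if $m\le d_{\beta_t(x)}(\eta(x-1),\eta(x+1))$, and change nothing otherwise. All point times are a.s. distinct; ties may be broken lexicographically.

A site is *frozen on* $(s,t]$ if it carries no points with time in $(s,t]$. Sites are independent and each is frozen with probability $e^{-2K(t-s)}>0$, so a.s. there are infinitely many frozen sites in both directions. Between two frozen sites there are finitely many points, which we apply in their order; the frozen sites keep their values. So the evolution on $(s,t]$ exists and is unique.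

As $u$ is increasing and $d$ decreasing in $(i,a,b)$, each point acts as an update in the sense of Section 1, and it is also monotone in $\beta$. An up-point never lowers and a down-point never raises $\eta$. Hence $\eta_t$ is increasing in the initial state, in $\beta$, and in $P^\uparrow$ (adding points), and decreasing in $P^\downarrow$. Finally, **an up-point with mark $m\le\varepsilon$ always sets $\eta(x)=1$**.

**Lemma 3.** Let $(\beta_t)_{t\ge s}$ be the background with arbitrary initial law, independent of $P$, and let $\eta$ start from a deterministic $\eta_s$ and be driven by $(\beta,P)$. Then $(\beta_t,\eta_t)$ has law $\mathrm{Law}(\beta_s,\eta_s)\,\mathbf S(t-s)$.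

*Proof.* We show that $X=(\beta,\eta)$ solves the martingale problem for $\Omega$. Let $\mathcal G_t=\sigma(\beta_r,s\le r\le t;\,P|_{(s,t]})$, and let $g(\beta)$, $h(\eta)$ be cylinder functions. Since $P$ is independent of $\beta$, $\beta$ is Markov with respect to $\mathcal G$, so $M^g_t=g(\beta_t)-\int_s^t\mathcal Bg(\beta_r)\,dr$ is a $\mathcal G$-martingale.

The points of $P$ after time $t$ are independent of $\mathcal G_t$. A.s. $\beta(x)$ does not jump at the time of a point at $x$, so in the rules $\beta_t(x)$ may be replaced by the predictable value $\beta_{t-}(x)$. At $x$, a $0$ is flipped by the up-points with marks in $[0,u_{\beta_{t-}(x)}]$, a $1$ by the down-points with marks in $[0,d_{\beta_{t-}(x)}]$; so flips at $x$ have intensity $c_{\beta_{t-}(x)}(x,\eta_{t-})$. Subtracting the compensator,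
$$M^h_t=h(\eta_t)-\int_s^t\sum_xc_{\beta_r(x)}(x,\eta_r)[h((\eta_r)_x)-h(\eta_r)]\,dr$$
is a $\mathcal G$-martingale. Both martingales are bounded on bounded time intervals, hence square integrable, and have paths of finite variation. So pathwise integrals of bounded predictable processes against them are martingales. The processes $g(\beta_t)$ and $h(\eta_t)$ are piecewise constant and a.s. have no common jump, so $d(gh)=h_-\,dg+g_-\,dh$. Insert $dg=dM^g+\mathcal Bg\,dr$ and the analogous formula for $dh$. Since $\Omega(gh)=h\,\mathcal Bg+g\sum_xc_{\beta(x)}(x,\eta)[h(\eta_x)-h(\eta)]$, it follows that $f(X_t)-\int_s^t\Omega f(X_r)\,dr$ is a martingale for $f=gh$. By linearity this holds for all cylinder $f$, and, cylinder functions being a core, with $\bar\Omega$ for all $f$ in the domain of $\bar\Omega$.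

Taking expectations and Laplace transforms, $E\int_0^\infty e^{-\lambda r}(\lambda f-\bar\Omega f)(X_{s+r})\,dr=Ef(X_s)$ for $\lambda>0$. Given a continuous $g$, choose $f$ with $(\lambda-\bar\Omega)f=g$, which is possible since $\lambda-\bar\Omega$ is onto; then $f=\int_0^\infty e^{-\lambda r}\mathbf S(r)g\,dr$. So $r\mapsto Eg(X_{s+r})$ and $r\mapsto E\,\mathbf S(r)g(X_s)$ have the same Laplace transform. Both are right-continuous, so they coincide. $\square$

**Stationary versions.** Let $(\beta_t)_{t\in\mathbb R}$ be the two-sided stationary background with marginal $\mu$ and càdlàg coordinates, independent of $P$. Translates of $\mu$ are stationary, so by uniqueness $\mu$, and the law of the process, are translation invariant. Let $\eta^{0,S}$ and $\eta^{1,S}$ start at time $-S$ from $\equiv0$ and $\equiv1$. By monotonicity $\eta^{0,S}_t$ increases and $\eta^{1,S}_t$ decreases in $S$. Call the limits $\eta^0_t\le\eta^1_t$.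

For fixed $s$, each coordinate at time $s$ is constant for large $S$. If $f_1<f_2$ are frozen on $(s,t]$, then for large $S$ the path of $\eta^{i,S}$ on $[f_1,f_2]\times[s,t]$ does not depend on $S$. So $\eta^0$ and $\eta^1$ follow the same graphical rules. They are equivariant functions of $(\beta,P)$; hence all these processes together are invariant in law under space shifts and time shifts.

**Lemma 4.** $(\beta_t,\eta^i_t)$ has law $\nu_i$, $i=0,1$.

*Proof.* By Lemma 3, $(\mu\otimes\delta_0)\mathbf S(t)$ is the law of $(\beta_0,\eta^{0,t}_0)$, which converges to the law of $(\beta_0,\eta^0_0)$. The $\beta$-marginal of $\nu_0$ is stationary for the background, so it is $\mu$. Hence $\delta_{(0,0)}\le\mu\otimes\delta_0\le\nu_0$ and, by attractiveness, $\delta_{(0,0)}\mathbf S(t)\le(\mu\otimes\delta_0)\mathbf S(t)\le\nu_0$. The left side tends to $\nu_0$, so the middle does. The case $i=1$ is symmetric, and stationarity covers all $t$. $\square$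

Put $\rho_i=P(\eta^i_0(0)=1)$, $\rho=\rho_1-\rho_0\ge0$, and let $\Delta_t=\{x:\eta^0_t(x)<\eta^1_t(x)\}$ be the set of *discrepancies*. Then $P(x\in\Delta_t)=\rho$ for all $x,t$. If $\rho=0$, then $\eta^0_0=\eta^1_0$ a.s. and $\nu_0=\nu_1$ by Lemma 4. So Theorem 1 says that $\rho=0$.

## 4. Births and deaths of discrepancies in Example 2

In Example 2, let us count how discrepancies at the site $0$ appear and disappear. If $0\in\Delta_{t-}$, then every up-point at $0$ with mark at most $\theta$ sets $\eta^0(0)=1$, and every down-point at $0$ with mark at most $1$ sets $\eta^1(0)=0$. So a discrepancy disappears at rate at least $1+\theta$. If $0\notin\Delta_{t-}$ and the common value is $1$, a down-point acts on both or on neither. If the common value is $0$, a discrepancy is created only by an up-point with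
$$\theta+\lambda(\eta^0(-1)+\eta^0(1))<m\le\theta+\lambda(\eta^1(-1)+\eta^1(1)),$$
that is, at rate $\lambda|\Delta_{t-}\cap\{-1,1\}|$. By stationarity the expected numbers of creations and removals at $0$ in one unit of time are equal; so $(1+\theta)\rho\le2\lambda\rho$.

Without interaction, $\lambda=0$, this gives $\rho=0$ at once: each site forgets its past on its own. More generally $2\lambda<1+\theta$ implies $\rho=0$. For $2\lambda\ge1+\theta$ the inequality allows $\rho>0$, and the argument stops: one discrepancy may produce new ones at its neighbors faster than it is removed. The count uses nothing about the line. What the line offers is Lemma 1.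

**From now on, up to the end of Section 11, we assume $\rho>0$ and look for a contradiction.** For finite $Y\subset\mathbb Z$ let $N_Y(\eta)=\sum_{x\in Y}\eta(x)$.

## 5. Densities on long intervals

The aim is a law of large numbers for $\eta^0_0$ and $\eta^1_0$: on a long interval the density of ones tells which of the two one is looking at. We need that distant sites are nearly uncorrelated.

**Lemma 5 (covariance identity).** For $f,g\in\mathcal D$ put $F_s=\mathbf S(t-s)f$, $G_s=\mathbf S(t-s)g$ and $\Gamma(F,G)(\omega)=\sum_qr(q,\omega)(F(\omega_q)-F(\omega))(G(\omega_q)-G(\omega))$. Then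
$$\mathbf S(t)(fg)-\mathbf S(t)f\,\mathbf S(t)g=\int_0^t\mathbf S(s)\,\Gamma(F_s,G_s)\,ds.\tag{3}$$

*Proof.* We differentiate $s\mapsto\mathbf S(s)(F_sG_s)$, which runs from $\mathbf S(t)f\,\mathbf S(t)g$ to $\mathbf S(t)(fg)$. We have $F_s,G_s\in\mathcal D$, and $h_s:=F_sG_s\in\mathcal D$ since $\|FG\|_{\rm osc}\le\|F\|\|G\|_{\rm osc}+\|G\|\|F\|_{\rm osc}$. Expanding $F(\omega_q)G(\omega_q)-F(\omega)G(\omega)$ gives $\Omega(FG)=F\,\Omega G+G\,\Omega F+\Gamma(F,G)$. In sup norm, $h_s'=-(\Omega F_s)G_s-F_s\,\Omega G_s$. From
$$\tfrac1\epsilon\big(\mathbf S(s+\epsilon)h_{s+\epsilon}-\mathbf S(s)h_s\big)=\mathbf S(s+\epsilon)\tfrac{h_{s+\epsilon}-h_s}{\epsilon}+\tfrac{\mathbf S(s+\epsilon)-\mathbf S(s)}{\epsilon}h_s$$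
the right derivative of $s\mapsto\mathbf S(s)h_s$ is $\mathbf S(s)(h_s'+\Omega h_s)=\mathbf S(s)\Gamma(F_s,G_s)$. For fixed $\omega$, the function $s\mapsto\mathbf S(s)h_s(\omega)$ is continuous, and its right derivative is bounded by $B\|F_s\|_{\rm osc}\|G_s\|_{\rm osc}\le Be^{2Mt}\|f\|_{\rm osc}\|g\|_{\rm osc}$. So it is Lipschitz and is the integral of its right derivative. $\square$

**Lemma 6 (law of large numbers).** $N_{[1,n]}(\eta^i_0)/n\to\rho_i$ in probability, $i=0,1$. Hence $P(\Delta_0\cap[1,n]=\emptyset)\to0$, and a.s. $\Delta_0$ is infinite in both directions.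

*Proof.* **Step 1: correlations from the maximal state decay.** Apply (3) with $f=\eta(0)$, $g=\eta(x)$. By translation invariance the right side is at most $B\int_0^t\sum_qo_{F_s}(q)\,o_{F_s}(q-x)\,ds$ in absolute value, where $q-x$ shifts the space coordinate. For each $s$ the sum tends to $0$ as $|x|\to\infty$, because $o_{F_s}$ is summable; and it is at most $e^{2Mt}$. So the integral tends to $0$.

**Step 2: transfer to $\nu_1$.** Let $\pi_t=\delta_{(1,1)}\mathbf S(t)$. Then $\pi_t\ge\nu_1$, and $\eta(0)\eta(x)$ is increasing, so by Step 1
$$\limsup_{|x|\to\infty}\int\eta(0)\eta(x)\,d\nu_1\le\limsup_{|x|\to\infty}\int\eta(0)\eta(x)\,d\pi_t=\pi_t(\eta(0)=1)^2 .$$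
As $t\to\infty$ the bound becomes $\rho_1^2$. So the covariances under $\nu_1$ have limsup at most $0$, hence $\limsup_n\mathrm{Var}(N_{[1,n]}(\eta^1_0)/n)\le0$, and Chebyshev's inequality gives the claim for $i=1$. For $i=0$ argue with $1-\eta$ and $\delta_{(0,0)}\mathbf S(t)\le\nu_0$; the function $(1-\eta(0))(1-\eta(x))$ is decreasing.

**Step 3: discrepancies.** If $\Delta_0\cap[1,n]=\emptyset$, then $N_{[1,n]}(\eta^0_0)=N_{[1,n]}(\eta^1_0)$; this has probability tending to $0$ because $\rho_0<\rho_1$. By translation invariance the same holds for all intervals of length $n$, so a.s. $\Delta_0$ meets $[k,\infty)$ and $(-\infty,k]$ for every $k$. $\square$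

## 6. The spliced processes

For $n\in\mathbb Z$ let, at time $0$, $\xi^n_0=\eta^0_0$ on $(-\infty,n]$ and $\xi^n_0=\eta^1_0$ on $(n,\infty)$, and $\chi^n_0=\eta^1_0$ on $(-\infty,n]$ and $\chi^n_0=\eta^0_0$ on $(n,\infty)$. For $t\ge0$ all evolve with the same $\beta,P$ as $\eta^0,\eta^1$. Then $\eta^0\le\xi^n,\chi^n\le\eta^1$, and $\xi^n$ is nonincreasing in $n$. Write $\xi=\xi^0$, $\chi=\chi^0$.

Fix $T$ and $n$. The points $P|_{(0,T]}$ are independent of $\Delta_0$, which is infinite in both directions. So a.s. there are, arbitrarily far out, sites $f_1\le n<f_2$ that belong to $\Delta_0$ and are frozen on $(0,T]$. On $[0,T]$ we have, by uniqueness of the evolution on either side of a frozen site,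
$$\xi^n=\eta^0,\ \chi^n=\eta^1\ \text{ on }(-\infty,f_1];\qquad \xi^n=\eta^1,\ \chi^n=\eta^0\ \text{ on }[f_2,\infty).$$
On $[f_1,f_2]$ we are exactly in the situation of Section 1: finitely many updates at sites of $(f_1,f_2)$. So Lemma 1 holds on all of $\mathbb Z$ for $\xi^n_t,\chi^n_t$. The interfaces $R^n_t,R^{n\ast}_t,L^n_t,L^{n\ast}_t$, defined as in Section 1 with max and min over $\mathbb Z$, lie in $[f_1,f_2]$; they change only finitely often on $[0,T]$; and (2) holds with $[f_1,\cdot$ and $\cdot,f_2]$ replaced by half-lines. We omit $n$ when $n=0$, and write $I_t=(R_t,L_t)$, $I^{\ast}_t=(L^{\ast}_t,R^{\ast}_t)$.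

## 7. Positive association

We shall need that "$\xi_T$ is large here" and "$\chi_T$ is large there" are positively correlated.

**Definition (positive association).** Zero-one variables $X_1,\dots,X_k$ are *positively associated* if $E[f(X)g(X)]\ge Ef(X)\,Eg(X)$ for all increasing $f,g$ on $\{0,1\}^k$.

Independent variables are positively associated: this is Harris' inequality, valid for bounded increasing functions on finite products of totally ordered probability spaces. A fair coin $X_1$ together with $X_2=1-X_1$ is not, as $\mathrm{Cov}(X_1,X_2)=-\frac14$.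

**Lemma 7 (Poisson FKG).** Let $P^\uparrow,P^\downarrow$ be independent Poisson processes with Lebesgue intensity on a box $\Lambda\times(s,t]\times[0,k]$, $\Lambda$ finite. Two bounded measurable functions that are increasing in $P^\uparrow$ and decreasing in $P^\downarrow$ are positively correlated.

*Proof.* Partition the box into dyadic cells of level $n$ and let $\mathcal G_n$ be generated by the numbers of up- and down-points in the cells. Given $\mathcal G_n$, the points are independent and uniform in their cells. So $E[f|\mathcal G_n]$ is increasing in the up-counts and decreasing in the down-counts: raising a count means adding one uniform point. The counts are independent, so by Harris' inequality (with the order of the down-counts reversed) $E[f|\mathcal G_n]$ and $E[g|\mathcal G_n]$ are positively correlated. Let $n\to\infty$; by martingale convergence they tend to $f$ and $g$ in $L^2$. $\square$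

**Lemma 8.** The finite-dimensional distributions $(\beta_{t_i}(x_i))_{i\le k}$ of the stationary background are positively associated.

*Proof.* **Step 1: a finite system.** Let $\beta^{N,S}$ start from $\equiv0$ at time $-S$; the sites $x\in[-N,N]$ flip at rate $b(x,\cdot)$, the others never. Build it from Poisson up- and down-points with marks in $[0,\bar b]$: an up-point $(x,t,m)$ sets $\beta(x)=1$ if $m$ is at most $b(x,\cdot)$ at the current configuration with $\beta(x)$ replaced by $0$; a down-point sets $\beta(x)=0$ if $m$ is at most $b(x,\cdot)$ at the configuration with $\beta(x)$ replaced by $1$. By attractiveness both maps are monotone, so $\beta^{N,S}$ is increasing in up-points and decreasing in down-points. By Lemma 7 its finite-dimensional distributions are positively associated.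

**Step 2: $N\to\infty$.** With $\mathcal B_N$ the generator and $S_N(t)$ the semigroup, $\|\mathcal B_Nf-\mathcal Bf\|\le\bar b\sum_{|x|>N}o_f(x)\to0$ for all $f$ in the core $\{\|f\|_{\rm osc}<\infty\}$. By the Trotter–Kurtz theorem [IPS, Thm I.2.12], $S_N(t)f\to S(t)f$ uniformly for every continuous $f$. For $t_1\le\dots\le t_k$,
$$E\prod_{i\le k}f_i(\beta^{N,S}_{t_i})=S_N(t_1+S)\big[f_1\,S_N(t_2-t_1)[f_2\cdots]\big](0),$$
so the finite-dimensional distributions converge to those of the background started from $\equiv0$ at time $-S$.

**Step 3: $S\to\infty$.** The law $\delta_0S(S+t_1)$ at time $t_1$ converges by attractiveness, to a stationary law, which is $\mu$. So the finite-dimensional distributions converge to those of the stationary process. Positive association passes to both limits. $\square$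

**Lemma 9.** If $A$ is an increasing event in $\xi_T$ and $B$ an increasing event in $\chi_T$, both depending on finitely many sites, then $P(A\cap B)\ge P(A)P(B)$. The same holds for decreasing $A,B$.

*Proof.* **Step 1: a finite box.** Start from $\equiv0$ and $\equiv1$ at time $-S$, use only points with sites in $[-N,N]$, and form $\xi_0,\chi_0$ at time $0$ by the same recipe from the two configurations obtained. Let the finite set $\Lambda$ contain the relevant sites. For fixed $S$ take $f_1<\Lambda<f_2$ frozen on $(-S,T]$: once $N\ge|f_1|,|f_2|$, the approximations on $[f_1,f_2]$ equal those with all points used. Then take $f_1<\Lambda<f_2$ frozen on $(0,T]$: once $S$ is so large that $\eta^{i,S}_0=\eta^i_0$ on $[f_1,f_2]$ for $i=0,1$, the values on $\Lambda$ at time $T$ are the true ones. So the approximating indicators converge a.s. as first $N\to\infty$, then $S\to\infty$, and it suffices to treat the approximation.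

**Step 2: condition on the points.** Let $\omega$ be the Poisson points in the finite box. Given $\omega$, $1_A$ and $1_B$ are increasing functions of $\beta$ at the finitely many space-time locations of $\omega$. By Lemma 8 and independence of $\beta$ and $\omega$, $P(A\cap B\mid\omega)\ge P(A\mid\omega)P(B\mid\omega)$.

**Step 3: average over the points.** For every $\beta$, $1_A$ and $1_B$ are increasing in up-points and decreasing in down-points, so this is true of $P(A\mid\omega)$ and $P(B\mid\omega)$. Lemma 7 gives $E[P(A\mid\omega)P(B\mid\omega)]\ge P(A)P(B)$. For decreasing events pass to complements. $\square$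

## 8. The interface does not stay in a bounded region

The aim is that $R_T$ sits, with probability at least $\frac14$ each, to the left and to the right of two points as far apart as we like. The reason is that neighboring splices merge, so that many starting points share one interface.

**Lemma 10.** $\lambda(T):=P(\xi^{-1}_T\ne\xi^0_T)\to0$ as $T\to\infty$.

*Proof.* Once two evolutions agree they agree forever, so $\lambda$ is nonincreasing.

**Step 1: the differences of consecutive splices are disjoint.** Let $J^n=\{x:\xi^{n-1}_T(x)\ne\xi^n_T(x)\}$, a finite set by frozen sites on both sides of $n$, and $C^n$ its convex hull in $\mathbb Z$. Since $\xi^{n-1}\ge\xi^n$, on $J^n$ we have $\xi^{n-1}_T=1$, $\xi^n_T=0$. Let $n<n'$, $x\in J^n$, $y\in J^{n'}$. Then $\xi^{n'-1}_T(x)\le\xi^n_T(x)=0<1=\eta^1_T(x)$, the last equality because $\eta^1\ge\xi^{n-1}$. Also $\xi^{n'-1}_T(y)=1>0=\eta^0_T(y)$, because $\eta^0\le\xi^{n'}$. So $x\ne y$, and Lemma 1 for $\xi^{n'-1}$ excludes $y<x$. Hence $x<y$: the hulls $C^n$ are disjoint. By translation invariance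
$$E|C^0|=\sum_xP(x\in C^0)=\sum_nP(0\in C^n)\le1.$$

**Step 2: a short difference can be erased.** Suppose $\lambda(T)\ge\lambda>0$ for all $T$. With $\ell=2/\lambda$, Markov's inequality gives $P(J^0\ne\emptyset,\,|C^0|\le\ell)\ge\lambda-1/\ell=\lambda/2$. Given $\beta$ and the points up to time $T$, on this event the following occurs in $(T,T+1]$ with probability at least $\delta'=e^{-4K}\big(e^{-K}(1-e^{-\varepsilon})\big)^{\ell}>0$: there are no points at the two sites adjacent to $C^0$, and at every site of $C^0$ there are no down-points and at least one up-point with mark $\le\varepsilon$. Then $\xi^{-1}_{T+1}=\xi^0_{T+1}$: on $C^0$ both equal $1$; the adjacent sites are frozen and agree, so outside $C^0$ the evolutions coincide. Hence $\lambda(T+1)\le\lambda(T)-\delta'\lambda/2$ for all $T$, which is impossible for a nonnegative function. $\square$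

**Lemma 11.** For every $D$ there are $T$ and integers $q_1,q_2$ with $q_2-q_1\ge D$, $P(R_T<q_1)\ge\frac14$ and $P(R_T\ge q_2)\ge\frac14$.

*Proof.* Suppose not, for some integer $D\ge1$. For every $T$ let $q_1$ be minimal with $P(R_T<q_1)\ge\frac14$ and $q_2$ maximal with $P(R_T\ge q_2)\ge\frac14$. Then $q_2-q_1<D$. As $P(R_T<q_1-1)<\frac14$ and $P(R_T\ge q_2+1)<\frac14$, we get $P(q_1-1\le R_T\le q_2)>\frac12$. So $P(R_T\in G_T)>\frac12$ for a set $G_T$ of $D':=D+1$ consecutive integers.

By translation invariance $P(R^n_T\in n+G_T)>\frac12$. The sets $kD'+G_T$, $k=1,\dots,N$, are disjoint, so the expected number of distinct values among $R^{kD'}_T$, $k\le N$, exceeds $N/2$. As $R^n_T$ is determined by $\xi^n_T$ and $\eta^1_T$, the expected number of distinct configurations among $\xi^{kD'}_T$ exceeds $N/2$. It is at most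
$$1+\sum_{k<N}P\big(\xi^{kD'}_T\ne\xi^{(k+1)D'}_T\big)\le1+(N-1)D'\lambda(T).$$
Let $N\to\infty$: $\lambda(T)\ge1/(2D')$ for all $T$, contradicting Lemma 10. $\square$

## 9. Wide windows

A position of $R_T$ far to the left means that $\xi_T$ has many ones; a position of $L_T$ far to the right means that $\chi_T$ has many ones. Lemma 9 lets us ask for both. However, $R_T$ and $L_T$ also involve $\eta^1_T$, so events about them are not monotone; we replace them by events about densities.

**Lemma 12.** For every $m\ge1$ there are $T$ and an interval $W$ with $|W|\ge m$ such that $P(W\subset I_T)\ge\frac1{10}$ or $P(W\subset I^{\ast}_T)\ge\frac1{10}$.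

*Proof.* **Step 1: translate positions into densities.** Let $h=(\rho_0+\rho_1)/2$ and $\kappa=1/1000$. By Lemma 6 and invariance fix $w$ such that for every interval $Y$ of length $w$ and every $T$ the event $\mathrm{Good}(Y)=\{N_Y(\eta^0_T)<hw<N_Y(\eta^1_T)\}$ has probability at least $1-\kappa$. Let
$$A_y=\{N_{[y,y+w)}(\xi_T)>hw\},\qquad B_y=\{N_{[y,y+w)}(\chi_T)>hw\}.$$
These are increasing events in $\xi_T$ and in $\chi_T$. By (2), on $\mathrm{Good}([y,y+w))$:

* (a) $A_y\Rightarrow R_T<y+w$; otherwise $R^{\ast}_T>R_T\ge y+w$ and $\xi_T=\eta^0_T$ on the interval.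
* (b) $A_y^c\Rightarrow R_T\ge y$, hence $R^{\ast}_T>y$; otherwise $\xi_T=\eta^1_T$ on the interval.
* (c) $B_y\Rightarrow L_T>y$; otherwise $L^{\ast}_T<L_T\le y$ and $\chi_T=\eta^0_T$ on the interval.
* (d) $B_y^c\Rightarrow L_T<y+w$, hence $L^{\ast}_T<y+w$; otherwise $\chi_T=\eta^1_T$ on the interval.

Take $T,q_1,q_2$ from Lemma 11 with $D=2m+4w$, and let the integer $p$ be a median of $L_T$.

**Step 2: $R$ on the left and $L$ on the right.** By the contrapositives of (b) and (d), $P(A_{q_1})\ge P(R_T<q_1)-\kappa\ge\frac14-\kappa$ and $P(B_{p-w})\ge P(L_T\ge p)-\kappa\ge\frac12-\kappa$. By Lemma 9, both events and both Good events occur with probability at least $(\frac14-\kappa)(\frac12-\kappa)-2\kappa\ge\frac1{10}$. Then by (a) and (c) $R_T<q_1+w$ and $L_T>p-w$, that is, $W_1:=[q_1+w,p-w]\subset I_T$.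

**Step 3: $R$ on the right and $L$ on the left.** By the contrapositives of (a) and (c), $P(A^c_{q_2-w})\ge P(R_T\ge q_2)-\kappa\ge\frac14-\kappa$ and $P(B^c_p)\ge P(L_T\le p)-\kappa\ge\frac12-\kappa$. By Lemma 9 for decreasing events, with probability at least $\frac1{10}$ both events and both Good events occur. Then by (b) and (d) $R^{\ast}_T>q_2-w$ and $L^{\ast}_T<p+w$, that is, $W_0:=[p+w,q_2-w]\subset I^{\ast}_T$.

**Step 4: one of the two is long.** Since $(p-q_1-2w+1)+(q_2-p-2w+1)=q_2-q_1-4w+2\ge2m$, one of $W_1,W_0$ has at least $m$ points. $\square$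

## 10. How a window reopens

On $W\subset I_T$ we have $\xi_T=\chi_T=\eta^1_T$; what we want is $\eta^0_T=\eta^1_T$ there. This looks close. At time $0$,
$$R_0=\max\Delta_0\cap(-\infty,0],\qquad L_0=\min\Delta_0\cap(0,\infty),$$
so $I_0$ contains no discrepancy; and Lemma 2 carries agreement along as long as the window has width at least two. The argument stops exactly when the window shrinks to width at most one and reopens: in Example 1 the reopened window contains a discrepancy at the updated site. One would like to say that at the reopening there is a fresh chance that $\eta^0$ is raised as well. But the relevant reopening is the *last* one before $T$, which is not a stopping time, and we also condition on the later event $W\subset I_T$. First we see that the damage is confined to at most two sites.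

**Lemma 13 (entry).** In the setting of Section 1, let an update at $z$ lead from $|I|\le1$ to a new window $I'$ with $|I'|\ge2$; let $R,L$ be the values before the update. Then $z\in\{R,L\}$, $L\in\{R,R+1,R+2\}$, and after the update $\eta^0=\eta^1$ on $I'$ except possibly at $z$ and, if $L=R+2$, at $s:=R+1$. Moreover, if $z\in I'$ and $\eta^1(z)=0$ after the update, then $\eta^0(z)=0$. If $z\in I'$ and $\eta^1(z)=1$ after the update, then before it at least one component of $(\xi,\chi,\eta^1)(z)$ was $0$, and the update turned all such components into $1$.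

*Proof.* **Step 1: the site.** As $I'\not\subset I$, we have $R'<R$ or $L'>L$. So the discrepancy of $\xi$ with $\eta^1$ at $R$, or that of $\chi$ with $\eta^1$ at $L$, disappeared. Hence $z\in\{R,L\}$. Also $L\le R+2$ since $|I|\le1$.

**Step 2: $L<R$ is impossible.** Suppose $L<R$. At $L$: $\chi=0$, $\eta^1=1$, so $\eta^0=0$, and $\xi=\eta^0=0$ by (2) since $L<R$. At $R$: $\xi=0$, $\eta^1=1$, so $\eta^0=0$, and $\chi=\eta^0=0$ since $R>L$. Let $r$ be the one of $L,R$ that differs from $z$. After the update, both $\xi$ and $\chi$ are still smaller than $\eta^1$ at $r$, so $L'\le r\le R'$ and $I'=\emptyset$, a contradiction.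

**Step 3: sites other than $z$.** Let $x\in I'$, $x\ne z$. The values at $x$ did not change, and $\xi(x)=\chi(x)=\eta^1(x)$. If $x<R$, then $\xi(x)=\eta^0(x)$; if $x>L$, then $\chi(x)=\eta^0(x)$; in both cases $\eta^0(x)=\eta^1(x)$. The cases $x=R$ and $x=L$ are impossible, as there $\xi<\eta^1$ or $\chi<\eta^1$. What remains is $R<x<L$, that is, $L=R+2$ and $x=s$.

**Step 4: the site $z$.** If $\eta^1(z)=0$ after the update, then $\eta^0(z)\le\eta^1(z)=0$. If $z\in I'$ and $\eta^1(z)=1$ after the update, then $\xi(z)=\chi(z)=\eta^1(z)=1$ after it, while before it $\xi(z)=0$ (if $z=R$) or $\chi(z)=0$ (if $z=L$). $\square$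

In the random process, the last situation is an up-point whose mark is below the rates of all those components of $(\xi,\chi,\eta^1)$ that were $0$. If its mark happens to be $\le\varepsilon$, then $\eta^0(z)=1$ too. The window depends on $V=(\xi,\chi,\eta^1)$ only, and $V$ does not notice where below all its relevant rates a mark lies. So even if the whole path of $V$ is given, with its future, the exact mark is still random. The next section makes this precise.

## 11. Marks that the window does not see

Let $F_0=\sigma(\beta,\,P|_{(-\infty,0]})$, where $\beta$ is the whole path. On $(0,T]$ take independent Poisson processes $P'^\uparrow,P'^\downarrow,P''^\uparrow,P''^\downarrow$ with the intensity of $P^\uparrow$, independent of $F_0$; let the points of $P'^\uparrow$ carry independent labels $U$, uniform on $[0,1]$. Let $V=(V^1,V^2,V^3)=(\xi,\chi,\eta^1)$ be driven on $(0,T]$ by $P'$ from its value at time $0$.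

For $(x,t)$ let $J^\uparrow=\{j:V^j_{t-}(x)=0\}$. Let $a\le A$ be the minimum and the maximum over $j\in J^\uparrow$ of $u_{\beta_t(x)}(V^j_{t-}(x-1),V^j_{t-}(x+1))$, with $a=A=0$ if $J^\uparrow=\emptyset$. Let $A^\downarrow$ be the maximum of $d_{\beta_t(x)}(V^j_{t-}(x-1),V^j_{t-}(x+1))$ over $j$ with $V^j_{t-}(x)=1$, and $0$ if there is no such $j$.

**Definition (resampled points $Q$).**

* $Q^\uparrow$: a $P'^\uparrow$-point with mark $m'\le a$ gets the new mark $aU$; one with $a<m'\le A$ is kept; one with $m'>A$ is deleted; the $P''^\uparrow$-points with $m>A$ are added.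
* $Q^\downarrow$ consists of the $P'^\downarrow$-points with $m'\le A^\downarrow$ and the $P''^\downarrow$-points with $m>A^\downarrow$.

For instance, if $V(x)=(0,1,1)$ and the rate of $\xi$ at $x$ is $a=A$, then a $P'^\uparrow$-point with mark below $a$ raises $\xi(x)$, and its mark in $Q$ is a fresh uniform variable on $[0,a]$.

**Lemma 14.** (i) $Q$ has the law of $(P^\uparrow,P^\downarrow)|_{(0,T]}$ and is independent of $F_0$. (ii) $Q$ drives $V$ along the same path as $P'$ does.

*Proof.* **Step 1: the intensity of $Q$.** Let $\mathcal H_t$ be generated by $F_0$ and by the labeled $P'$ and $P''$ on $(0,t]$. $V_{t-}$ is left-continuous and adapted, and $\beta$ is $\mathcal H_0$-measurable, so $a,A,A^\downarrow$ are $\mathcal H$-predictable. For predictable $\Phi=\Phi(x,t,m)\ge0$,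
$$E\sum_{(x,t,m)\in Q^\uparrow}\Phi=E\int_0^T\sum_x\Big[\int_0^a\int_0^1\Phi(x,t,av)\,dv\,dm'+\int_a^A\Phi\,dm'+\int_A^K\Phi\,dm\Big]dt=E\int_0^T\sum_x\int_0^K\Phi\,dm\,dt,\tag{4}$$
because $a\int_0^1\Phi(x,t,av)\,dv=\int_0^a\Phi(x,t,m)\,dm$. Similarly for $Q^\downarrow$, with the two pieces $[0,A^\downarrow]$ and $(A^\downarrow,K]$.

**Step 2: the Laplace functional.** Let $g^\uparrow,g^\downarrow\ge0$ be bounded measurable deterministic functions of $(x,t,m)$ vanishing outside finitely many sites, let $F\in F_0$, and let $Y_t=\exp(-\sum g^\uparrow-\sum g^\downarrow)$ with sums over the points of $Q^\uparrow$, $Q^\downarrow$ with times at most $t$. All point times are distinct, so $Y_t=1-\sum Y_{r-}(1-e^{-g})$, summed over the points of $Q$ with times $r\le t$, where $g$ stands for $g^\uparrow$ or $g^\downarrow$ at that point. Apply (4) and its analogue with $\Phi=1_FY_{r-}(1-e^{-g})1_{r\le t}$. Then $y(t)=E[Y_t1_F]$ satisfies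
$$y(t)=P(F)-\int_0^ty(r)\theta(r)\,dr,\qquad\theta(r)=\sum_x\int_0^K\big[(1-e^{-g^\uparrow(x,r,m)})+(1-e^{-g^\downarrow(x,r,m)})\big]dm.$$
So $E[Y_T1_F]=P(F)\exp(-\int_0^T\theta)$. This is the Laplace functional of two independent Poisson processes with the intensity of $P^\uparrow$, independent of $F_0$. This proves (i).

**Step 3: $V$ obeys the rules with $Q$.** By (i) there are a.s. infinitely many $Q$-frozen sites in both directions, so the evolution driven by $Q$ from $V_0$ is unique; we check that $V$ is this evolution. Up-points with mark $>A$ and down-points with mark $>A^\downarrow$ change no component of $V$. So neither the deleted $P'$-points nor the added $P''$-points have an effect. A $P'^\uparrow$-point with $m'\le a$ flips exactly all $j\in J^\uparrow$, and so does a point with mark $aU\le a$ at the same place. The other points are common to $P'$ and $Q$. $\square$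

Hence we may take $P|_{(0,T]}:=Q$ and drive $\eta^0$ by $Q$ on $(0,T]$. The joint law of $(\beta,\eta^0,\xi,\chi,\eta^1)$ is the correct one, and all that we proved applies with $P=Q$; in particular "frozen" now means $Q$-frozen. Let $\mathcal K=\sigma(F_0,\text{ positions and marks }m'\text{ of }P')$. Then $V$, and hence $I_t$, is $\mathcal K$-measurable, while the labels $U$ and $P''$ are independent of $\mathcal K$.

**Proposition 15.** There is $\delta=\delta(\varepsilon,K)>0$ such that for all $T$ and all intervals $W$ with $|W|\ge2$,
$$P(\Delta_T\cap W=\emptyset)\ge\delta\,P(W\subset I_T),\qquad P(\Delta_T\cap W=\emptyset)\ge\delta\,P(W\subset I^{\ast}_T).$$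

*Proof.* **Step 1: the second inequality follows from the first.** Flip all spins: $\tilde\beta=1-\beta$, $\tilde\eta=1-\eta$, and exchange up- and down-points. The new rates are $\tilde u_i(a,b)=d_{1-i}(1-a,1-b)$ and $\tilde d_i(a,b)=u_{1-i}(1-a,1-b)$, and the model satisfies the same assumptions with the same $\varepsilon,K$. In it $\tilde\eta^0=1-\eta^1$, $\tilde\eta^1=1-\eta^0$, $\tilde\xi=1-\chi$, $\tilde\chi=1-\xi$. So $\tilde R=\max\{\chi>\eta^0\}=L^{\ast}$, $\tilde L=\min\{\xi>\eta^0\}=R^{\ast}$, $\tilde I=I^{\ast}$ and $\tilde\Delta=\Delta$. We prove the first inequality.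

**Step 2: reduction to the last reopening.** Let $E=\{W\subset I_T\}\in\mathcal K$; on $E$, $|I_T|\ge2$. No point of $I_0$ lies in $\Delta_0$. Let $f_1\le0<f_2$ be points of $\Delta_0$ that are frozen on $(0,T]$; they exist as in Section 6, because $Q$ is independent of $F_0$. Then $I_t\subset(f_1,f_2)$ for $t\le T$, and only the finitely many events at sites of $(f_1,f_2)$ matter. If $|I_t|\ge2$ on all of $[0,T]$, then Lemma 2, applied to these events one after another, gives $\eta^0_T=\eta^1_T$ on $I_T\supset W$.

Otherwise let $u=\sup\{t\le T:|I_t|\le1\}$. As $I_t$ is piecewise constant and right-continuous and $|I_T|\ge2$, we have $u>0$, $|I_{u-}|\le1$, and $|I_t|\ge2$ on $[u,T]$. So $u$ is an event time as in Lemma 13, with a site $z$; the event changes $V$, so it is a $P'$-point. If $\eta^0_u=\eta^1_u$ on $I_u$, then Lemma 2 gives $\eta^0_T=\eta^1_T$ on $I_T\supset W$. So it suffices to show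
$$P(\eta^0_u=\eta^1_u\text{ on }I_u\mid\mathcal K)\ge\delta\qquad\text{on }E\cap\{u\text{ exists}\}.\tag{5}$$
Here $u,z$ and $R=R_{u-}$, $L=L_{u-}$ are $\mathcal K$-measurable. By Lemma 13 only the site $z$ and, if $L=R+2$, the site $s=R+1$ need care.

**Step 3: the site $z$.** If $z\notin I_u$ or $\eta^1_u(z)=0$, there is nothing to do. If $z\in I_u$ and $\eta^1_u(z)=1$, then by Lemma 13 the event is a $P'^\uparrow$-point that flips all of $J^\uparrow\ne\emptyset$. So $m'\le a$, and its $Q$-mark is $aU\le KU$. If $U\le\varepsilon/K$, then the $Q$-mark is $\le\varepsilon$ and $\eta^0_u(z)=1$. This has conditional probability at least $\varepsilon/K$.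

**Step 4: the site $s$.** Let $L=R+2$. Then $s\ne z$, and $s\in I_{u-}$, so by (2) $V^1=V^2=V^3$ at $s$ just before $u$. Nothing changes at $s$ at time $u$; we need $\eta^0_{u-}(s)=\eta^1_{u-}(s)$. If the common value of $V$ is $0$, then $\eta^0_{u-}(s)=0=\eta^1_{u-}(s)$. Otherwise $V(s)=(1,1,1)$ on a maximal interval $[v,u)$ with $0\le v<u$, and $v$ is $\mathcal K$-measurable. During $(v,u)$ no $P'^\downarrow$-point at $s$ has $m'\le A^\downarrow$, as it would flip a component of $V(s)$. So all $Q^\downarrow$-points at $s$ in $(v,u)$ come from $P''^\downarrow$. Moreover $J^\uparrow=\emptyset$ and $A=0$ at $s$ during $(v,u)$, so there all $P''^\uparrow$-points with $m>0$ belong to $Q^\uparrow$. There are three cases.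

1. $v\le u-1$. If $P''^\uparrow$ has a point at $s$ in $(u-1,u)$ with mark $\le\varepsilon$ and $P''^\downarrow$ has no point at $s$ in $(u-1,u)$, then $\eta^0_{u-}(s)=1$. Conditional probability: $(1-e^{-\varepsilon})e^{-K}$.
2. $v>u-1$ and $v>0$. At time $v$ a $P'^\uparrow$-point at $s$ flipped all of $J^\uparrow\ne\emptyset$, so $m'\le a$. If its label satisfies $U\le\varepsilon/K$, then its $Q$-mark is $\le\varepsilon$ and $\eta^0_v(s)=1$. If also $P''^\downarrow$ has no point at $s$ in $(v,u)$, then $\eta^0_{u-}(s)=1$. Conditional probability: at least $(\varepsilon/K)e^{-K}$.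
3. $v>u-1$ and $v=0$. Then $\xi_0(s)=\chi_0(s)=1$, and one of them equals $\eta^0_0(s)$: the first if $s\le0$, the second if $s>0$. So $\eta^0_0(s)=1$. If $P''^\downarrow$ has no point at $s$ in $(0,u)$, then $\eta^0_{u-}(s)=1$. Conditional probability: at least $e^{-K}$.

**Step 5: both sites.** The requirement at $z$ involves the label of the point at $(z,u)$; that at $s$ involves $P''$ and possibly the label of a point at $s\ne z$. Given $\mathcal K$ these are independent. So (5) holds with
$$\delta=\frac{\varepsilon}{K}\,e^{-K}\min\Big\{\frac{\varepsilon}{K},\,1-e^{-\varepsilon}\Big\}.\qquad\square$$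

**Proof of Theorem 1.** By Lemma 12 and Proposition 15, for every $m\ge2$ there are $T$ and an interval $W$ with $|W|\ge m$ and $P(\Delta_T\cap W=\emptyset)\ge\delta/10$. By stationarity and translation invariance, $P(\Delta_0\cap[1,m]=\emptyset)\ge\delta/10$ for all $m\ge2$, where $\delta$ does not depend on $m$. This contradicts Lemma 6. Hence $\rho=0$, and $\nu_0=\nu_1$. $\blacksquare$

## 12. Environments that need not be Markov

**Theorem 2.** Let $(\beta_t)_{t\in\mathbb R}$ be a $\{0,1\}^{\mathbb Z}$-valued process with càdlàg coordinates whose law (i) is invariant under time and space shifts, (ii) is ergodic under space shifts, (iii) has positively associated finite-dimensional distributions. Let $c_0,c_1$ be nearest-neighbor, translation invariant, satisfying the standing attractiveness assumption, with $u_0(0,0)>0$ and $d_1(1,1)>0$. Then $\eta^0_t=\eta^1_t$ a.s., where $\eta^0,\eta^1$ are defined from $(\beta,P)$ as in Section 3. Consequently, if $\eta^S$ starts at time $-S$ from an arbitrary (even $\beta$-dependent) state, then a.s. $\eta^S_0(x)=\eta^0_0(x)$ for all large $S$.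

*Proof.* By monotonicity $u_0(0,0)$ and $d_1(1,1)$ are the smallest up- and down-rates, so $\varepsilon>0$. The construction of $\eta^0,\eta^1$ and their joint invariance need only (i) and independence of $\beta$ and $P$. Suppose $\rho>0$. In Sections 6–11 the only facts used about $\beta$ were (i), the statement of Lemma 8, which is (iii), independence from $P$, and the statement of Lemma 6. These are also inherited by the flipped model of Proposition 15. So it remains to prove Lemma 6. The process $P$ is i.i.d. over sites, hence mixing under space shifts. The product of an ergodic system and a mixing one is ergodic, so $(\beta,P)$ is ergodic under space shifts. As $\eta^i_0$ is an equivariant function of $(\beta,P)$, the ergodic theorem gives $N_{[1,n]}(\eta^i_0)/n\to\rho_i$ a.s., and Step 3 of the proof of Lemma 6 applies. We reach the same contradiction, so $\rho=0$.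

For the last statement, $\eta^{0,S}_0\le\eta^S_0\le\eta^{1,S}_0$, and for large $S$ both bounds at $x$ equal $\eta^0_0(x)=\eta^1_0(x)$. $\square$

## 13. Backgrounds with several stationary laws

**Theorem 3.** Let the background be as in Section 2 but possibly with several stationary laws, with lower and upper ones $\mu_-\le\mu_+$. Let $c_0,c_1>0$. Then $\nu_0$ is the only stationary law of the joint process with $\beta$-marginal $\mu_-$, and $\nu_1$ the only one with $\beta$-marginal $\mu_+$. Hence
$$\nu_0=\nu_1\iff\text{the background has a unique stationary distribution},$$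
and in that case $(\beta_t,\eta_t)$ converges in law to $\nu_0=\nu_1$ from every initial state.

*Proof.* Take the stationary background with marginal $\mu_-=\lim_t\delta_0S(t)$; for $\mu_+$, flip all spins. It satisfies (i) of Theorem 2, as $\delta_0S(t)$ is translation invariant, and (iii) by the proof of Lemma 8, which starts from $\equiv0$ and now has the limit $\mu_-$ in Step 3.

**Step 1: covariances vanish at a distance.** Let $t\ge0$, $f=1-\beta(0)$, $g_x=1-\beta(x)$, $G_x=S(t)g_x$. By (iii), $\mathrm{Cov}(\beta_0(0),\beta_t(x))\ge0$. For the other direction, $fG_x$ is a product of nonnegative decreasing functions, so it is decreasing. As $\delta_0S(r)\le\mu_-$,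
$$E[(1-\beta_0(0))(1-\beta_t(x))]=\int fG_x\,d\mu_-\le S(r)(fG_x)(0).$$
By (3) for the background, applied to $f$ and $G_x$ with time $r$, and the summability argument of Step 1 of Lemma 6 (now with the shifted product of two summable sequences), the right side equals $S(r)f(0)\,S(r+t)g_x(0)+o(1)$ as $|x|\to\infty$. The product does not depend on $x$, and as $r\to\infty$ it tends to $(1-\mu_-(\beta(0)=1))^2$. So $\mathrm{Cov}(\beta_0(0),\beta_t(x))\to0$ as $|x|\to\infty$. For $t<0$ use $\mathrm{Cov}(\beta_0(0),\beta_t(x))=\mathrm{Cov}(\beta_0(0),\beta_{-t}(-x))$, which holds by invariance.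

**Step 2: ergodicity.** Let $f,g$ be bounded functions of finite families $(X_i)_{i\in I}$, $(X_j)_{j\in J}$ of space-time coordinates of $\beta$. Choose $C$ such that $F\pm f$ and $G\pm g$ are increasing, where $F=C\sum_IX_i$ and $G=C\sum_JX_j$; $C=2\max(\|f\|,\|g\|)$ will do. Adding $\mathrm{Cov}(F+f,G+g)\ge0$ and $\mathrm{Cov}(F-f,G-g)\ge0$ gives $\mathrm{Cov}(f,g)\ge-\mathrm{Cov}(F,G)$, and the mixed signs give $\mathrm{Cov}(f,g)\le\mathrm{Cov}(F,G)$. So
$$|\mathrm{Cov}(f,g)|\le C^2\sum_{i\in I,\,j\in J}\mathrm{Cov}(X_i,X_j).$$
If the family $J$ is shifted in space to infinity, the right side tends to $0$ by Step 1. Functions of finitely many coordinates are dense in $L^2$, so the process is mixing, hence ergodic, under space shifts. This is (ii).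

**Step 3: uniqueness for the given marginal.** By Lemma 3, $(\mu_-\otimes\delta_0)\mathbf S(t)$ and $(\mu_-\otimes\delta_1)\mathbf S(t)$ are the laws of $(\beta_0,\eta^{0,t}_0)$ and $(\beta_0,\eta^{1,t}_0)$, with limits the laws of $(\beta_0,\eta^0_0)$ and $(\beta_0,\eta^1_0)$. By Theorem 2 these limits coincide. Any stationary joint law with $\beta$-marginal $\mu_-$ lies between $\mu_-\otimes\delta_0$ and $\mu_-\otimes\delta_1$; applying $\mathbf S(t)$ and letting $t\to\infty$, it equals the common limit. The law $\nu_0$ is one such, since its $\beta$-marginal is $\lim\delta_0S(t)=\mu_-$.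

**Step 4: the equivalence and convergence.** The background has a unique stationary law if and only if $\mu_-=\mu_+$. If $\mu_-=\mu_+$, then $\nu_0$ and $\nu_1$ have the same $\beta$-marginal and coincide by Step 3. If $\mu_-\ne\mu_+$, then the $\beta$-marginals of $\nu_0,\nu_1$ differ. Convergence follows from $\delta_{(0,0)}\mathbf S(t)\le\delta_{(\beta,\eta)}\mathbf S(t)\le\delta_{(1,1)}\mathbf S(t)$. $\square$

**Remark (positivity).** By monotonicity, $c_0,c_1>0$ is equivalent to $u_0(0,0)>0$ and $d_1(1,1)>0$, and neither condition can be dropped. Take a background of independent flips and let $c_0=c_1$ be the rates of a supercritical contact process: $u(a,b)=\lambda(a+b)$, $d\equiv1$, $\lambda>\lambda_c$ ([IPS], Ch. VI). Only $u_0(0,0)>0$ fails. From $\eta\equiv0$ the process $\eta$ stays at $\equiv0$, while the $\eta$-marginal of $\nu_1$ is the upper stationary law of the supercritical contact process, which is not $\delta_0$. So $\nu_0\ne\nu_1$. The other condition is handled by exchanging $0$ and $1$.
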